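# Coercivity of the J-functional by a two-ended Monge–Ampère path

## 1. A Monge–Ampère path from a potential to zero

Let $M$ be a compact Kähler manifold of dimension $n\ge 2$ with Kähler form $\omega$. Write $dd^c:=i\partial\bar\partial$, $V=\int_M\omega^n$, and
$$\mathcal H=\{\varphi\in C^\infty(M,\mathbb R):\ \omega_\varphi:=\omega+dd^c\varphi>0\}.$$
Positive top-degree forms are treated as measures, $|\mu|$ is the total mass of $\mu$, and the quotient of two volume forms is a function.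

**Construction.** Fix $\varphi\in\mathcal H$ with $\sup\varphi=0$. For each $\sigma\in\mathbb R$ let $\psi=\psi_\sigma\in\mathcal H$ be the solution of
$$\omega_\psi^n=\mu_1+\mu_2,\qquad \mu_1=e^{\psi}\,\omega^n,\qquad \mu_2=e^{\psi-\varphi-\sigma}\,\omega_\varphi^n. \tag{1}$$

The right-hand side equals $e^{\psi+h_\sigma}\omega^n$ with $h_\sigma=\log\bigl(1+e^{-\varphi-\sigma}\omega_\varphi^n/\omega^n\bigr)$ smooth. The Aubin–Yau theorem says that for smooth $h$ the equation $\omega_\psi^n=e^{\psi+h}\omega^n$ has a unique solution in $\mathcal H$. So $\psi_\sigma$ exists and is unique.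

The smallest example is $\varphi=0$. Then (1) reads $\omega_\psi^n=e^\psi(1+e^{-\sigma})\omega^n$, with solution the constant $\psi_\sigma=-\log(1+e^{-\sigma})$, a smoothed version of $\min(0,\sigma)$. Its speed is $\dot\psi=1/(1+e^\sigma)\in(0,1)$, and $\mu_1=(1-\dot\psi)\,\omega^n$.

In general, when $\sigma\to+\infty$ the measure $\mu_2$ fades and (1) tends to $\omega_\psi^n=e^\psi\omega^n$, whose solution is $0$. When $\sigma\to-\infty$, put $u=\psi-\varphi-\sigma$; the equation becomes $\omega_\psi^n=e^{u}(\omega_\varphi^n+e^{\varphi+\sigma}\omega^n)$, which forces $u\to0$. So, up to additive constants, the path joins $\varphi$ to $0$.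

The purpose of the path is this. We want to bound from below, by a multiple of $J(\varphi)$, a functional on $\mathcal H$ of which we know only the derivative and which ignores additive constants. We integrate the derivative along $\psi_\sigma$. Compared with a straight segment, we gain two things: the Monge–Ampère measure along the path is split into two explicit pieces, and the speed lies strictly between $0$ and $1$. We now prove these elementary facts.

**Step 1: smoothness in $\sigma$.** This step lets us differentiate (1). For $k\ge0$ and $0<\theta<1$, the map $(\psi,\sigma)\mapsto\log(\omega_\psi^n/\omega^n)-\psi-h_\sigma$ is smooth from the open set $\{\omega_\psi>0\}$ in $C^{k+2,\theta}\times\mathbb R$ to $C^{k,\theta}$. At a point $(\psi_\sigma,\sigma)$ its $\psi$-derivative is $u\mapsto\Delta u-u$, where $\Delta u=n\,dd^cu\wedge\omega_\psi^{n-1}/\omega_\psi^n$. This is an isomorphism $C^{k+2,\theta}\to C^{k,\theta}$: the kernel is zero by the maximum principle,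 the operator is self-adjoint with respect to $\omega_\psi^n$, and Schauder theory applies. The implicit function theorem gives a smooth local curve of solutions in $C^{k+2,\theta}$. It coincides with $\psi_\sigma$ by uniqueness among $C^{k+2,\theta}$ solutions: if $\psi,\psi'$ both solve (1), then at a maximum of $\psi-\psi'$ we have $\omega_\psi^n\le\omega_{\psi'}^n$, so $e^{\psi}\le e^{\psi'}$ there, so $\psi\le\psi'$ everywhere; exchange the roles. This holds for every $k$, so $\psi_\sigma(x)$ is smooth in $(x,\sigma)$.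

Write $p=\omega_{\psi_\sigma}$, $\dot\psi=\partial_\sigma\psi_\sigma$ and $w=1-\dot\psi$. Differentiating (1),
$$n\,dd^c\dot\psi\wedge p^{n-1}=\dot\psi\,\mu_1+(\dot\psi-1)\mu_2=\dot\psi\,p^n-\mu_2=(1-w)\mu_1-w\mu_2. \tag{2}$$

**Step 2: the speed lies in $(0,1)$.** At a maximum of $\dot\psi$ the left side of (2) is $\le0$, so $\dot\psi\le\mu_2/p^n<1$. At a minimum it is $\ge0$, so $\dot\psi\ge\mu_2/p^n>0$. Hence $0<w<1$ everywhere, and $\psi_\sigma$ increases with $\sigma$.

**Step 3: upper bounds.** At a maximum of $\psi$ we have $e^\psi\omega^n\le\omega_\psi^n\le\omega^n$, so $\psi\le0$. At a maximum of $\psi-\varphi-\sigma$ we have $e^{\psi-\varphi-\sigma}\omega_\varphi^n\le\omega_\psi^n\le\omega_\varphi^n$. Since $\varphi\le0$,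
$$\psi_\sigma\le0,\qquad \psi_\sigma\le\varphi+\sigma\le\sigma. \tag{3}$$

**Step 4: the two ends.** At a minimum of $\psi$ we have $\omega_\psi^n\ge\omega^n$, i.e. $e^\psi(1+e^{-\varphi-\sigma}\omega_\varphi^n/\omega^n)\ge1$. At a minimum of $u=\psi-\varphi-\sigma$ we have $\omega_\psi^n\ge\omega_\varphi^n$, i.e. $e^u(1+e^{\varphi+\sigma}\omega^n/\omega_\varphi^n)\ge1$. With $C_\varphi=\sup e^{-\varphi}\omega_\varphi^n/\omega^n$ and $C'_\varphi=\sup e^{\varphi}\omega^n/\omega_\varphi^n$,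
$$\psi_\sigma\ge-\log(1+C_\varphi e^{-\sigma}),\qquad \psi_\sigma-\varphi-\sigma\ge-\log(1+C'_\varphi e^{\sigma}). \tag{4}$$
Together with (3): $\psi_\sigma\to0$ as $\sigma\to+\infty$ and $\psi_\sigma-\sigma\to\varphi$ as $\sigma\to-\infty$, uniformly on $M$.

## 2. The J-functional and the two theorems

**Definition.** Let $L_1=[\omega]$, let $L_2$ be a real $(1,1)$-class, $\chi$ a closed real $(1,1)$-form in $L_2$ (not necessarily positive), and $\gamma=L_2\cdot L_1^{n-1}/L_1^n$. The J-functional $I_{\mu_J}:\mathcal H\to\mathbb R$ is given by $I_{\mu_J}(0)=0$ and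
$$\frac{d}{dt}I_{\mu_J}(\varphi_t)=\int_M\dot\varphi_t\bigl(n\,\chi\wedge\omega_{\varphi_t}^{n-1}-n\gamma\,\omega_{\varphi_t}^n\bigr). \tag{5}$$

Its critical points solve $\Lambda_{\omega_\varphi}\chi=n\gamma$; they are the critical points of Donaldson's J-flow. When $M$ is projective and $L_1,L_2$ are line bundles, one takes $\omega\in c_1(L_1)$, $\chi\in c_1(L_2)$.

*Why (5) defines a functional.* For a closed real $(1,1)$-form $\beta$, consider the one-form $\Theta_\varphi(a)=\int a\,\beta\wedge\omega_\varphi^{n-1}$ on $\mathcal H$. Its derivative in the direction $b$ is $(n-1)\int a\,\beta\wedge dd^cb\wedge\omega_\varphi^{n-2}$, symmetric in $a,b$ by Stokes. The same holds for $\int a\,\omega_\varphi^n$. So $\Theta$ is closed. As $\mathcal H$ is convex, put $F(\varphi)=\int_0^1\Theta_{r\varphi}(\varphi)\,dr$. For a path $\varphi_t$, closedness on the family $r\varphi_t$ gives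
$$\frac{d}{dt}F(\varphi_t)=\int_0^1\partial_r\bigl[\Theta_{r\varphi_t}(r\dot\varphi_t)\bigr]dr=\Theta_{\varphi_t}(\dot\varphi_t).$$

**Definition.** Aubin's functional is
$$J(\varphi)=\frac1V\int\varphi\,\omega^n-\frac1{(n+1)V}\sum_{i=0}^n\int\varphi\,\omega^i\wedge\omega_\varphi^{n-i}.$$
A functional $F$ on $\mathcal H$ is *proper* if it is bounded below and $F(\varphi_j)\to+\infty$ whenever $J(\varphi_j)\to+\infty$. It is *coercive* if $F\ge\delta J-C$ with some $\delta>0$ and $C$. As $J\ge0$ (shown next), coercive implies proper.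

Two auxiliary functionals are needed:
$$E(\varphi)=\frac1{n+1}\sum_{i=0}^n\int\varphi\,\omega^i\wedge\omega_\varphi^{n-i},\qquad G(\varphi)=E(\varphi)-\int\varphi\,\omega_\varphi^n .$$
Clearly $VJ=\int\varphi\,\omega^n-E$ and $E(\varphi+c)=E(\varphi)+cV$.

*Derivatives.* Put $T_i=\omega^i\wedge\omega_\varphi^{n-i}$. By Stokes, and since $dd^c\varphi=\omega_\varphi-\omega$,
$$(n+1)\,dE=\sum_{i}\int\dot\varphi\,T_i+\sum_i(n-i)\int\dot\varphi\,(T_i-T_{i+1}).$$
For $i\ge1$ the coefficient of $T_i$ is $1+(n-i)-(n-i+1)=0$; for $i=0$ it is $n+1$. So $dE=\int\dot\varphi\,\omega_\varphi^n$. Then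
$$dG=-\int\varphi\,n\,dd^c\dot\varphi\wedge\omega_\varphi^{n-1}=-\int\dot\varphi\,n\,dd^c\varphi\wedge\omega_\varphi^{n-1}=\int\dot\varphi\,(n\,\omega\wedge\omega_\varphi^{n-1}-n\,\omega_\varphi^n).$$
So $G$ is the J-functional of the form $\chi=\omega$.

*Aubin's inequalities.* Let $a_k=\int i\partial\varphi\wedge\bar\partial\varphi\wedge\omega^k\wedge\omega_\varphi^{n-1-k}\ge0$. From $\omega^{n}-\omega^i\wedge\omega_\varphi^{n-i}=-dd^c\varphi\wedge\sum_{k=i}^{n-1}\omega^k\wedge\omega_\varphi^{n-1-k}$ we get $\int\varphi(\omega^n-\omega^i\wedge\omega_\varphi^{n-i})=\sum_{k=i}^{n-1}a_k$. Averaging over $i=0,\dots,n$, and using $G=\int\varphi(\omega^n-\omega_\varphi^n)-VJ$,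
$$VJ=\sum_{k=0}^{n-1}\frac{k+1}{n+1}a_k,\qquad G=\sum_{k=0}^{n-1}\frac{n-k}{n+1}a_k. \tag{6}$$
The ratio $(n-k)/(k+1)$ lies in $[1/n,n]$. Hence
$$J\ge0,\qquad \tfrac Vn\,J\le G\le nV\,J. \tag{7}$$

The question, posed as a conjecture in Ruadhaí Dervan, Julien Keller, "A finite dimensional approach to Donaldson's J-flow", arXiv:1507.03461 (2015), is the following. Let $M$ be smooth projective of dimension $n$, $L_1$ ample, $L_2$ arbitrary. If $\gamma>0$ and $\gamma L_1-\frac{n-1}nL_2$ is ample, is $I_{\mu_J}$ proper? In particular, for $L_2=K_M$, is the Mabuchi functional proper? The answer is yes, in every dimension $n\ge2$.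

**Theorem A.** Let $(M,\omega)$ be compact Kähler of dimension $n\ge2$, $L_1=[\omega]$, $L_2$ any real $(1,1)$-class, $\gamma=L_2L_1^{n-1}/L_1^n$. If $\gamma L_1-\frac{n-1}nL_2$ is a Kähler class, there are $\delta>0$ and $C$ with $I_{\mu_J}\ge\delta J-C$ on $\mathcal H$. In particular the conjecture holds. If $L_2=K_M$, the Mabuchi functional is coercive, hence proper.

The hypothesis $\gamma>0$ is automatic: $(\gamma L_1-\frac{n-1}nL_2)\cdot L_1^{n-1}=\gamma V/n$ must be positive.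

**Theorem B.** Let $s_*:=\sup\{s\in\mathbb R:\ n\gamma L_1-(n-1)L_2-sL_1\text{ is Kähler}\}$.

1. In the setting of Theorem A, with $L_2$ any real class, for every $s<s_*$ there is $C_s$ with $I_{\mu_J}\ge sG-C_s$.
2. Let $M$ be a projective surface, $L_1$ ample, and $L_2$ a line bundle (or a class in $NS(M)\otimes\mathbb R$). Then $s_*=\sup\{s:\exists C,\ I_{\mu_J}\ge sG-C\}$. In particular $I_{\mu_J}$ is coercive if and only if $2\gamma L_1-L_2$ is ample.

Part 2 is not claimed for $L_2$ outside $NS(M)\otimes\mathbb R$: the proof yields non-negativity on curves, which for such classes does not imply nefness.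

Besides the Aubin–Yau theorem we use two published results.

* Yau: for a smooth volume form $g>0$ of mass $V$, the equation $\omega_u^n=g$ has a solution $u\in\mathcal H$.
* Hörmander/Tian: there are $a>0$, $C_0,C_1$ with $\int e^{-au}\omega^n\le C_0$ and $\int(-u)\,\omega^n\le C_1$ for all $u\in\mathcal H$ with $\sup u=0$. Note $C_0\ge V$, since $e^{-au}\ge1$.

## 3. The cases $L_2=L_1$ and $\mathbb P^1\times\mathbb P^1$

*The case $L_2=L_1$.* Take $\chi=\omega$. Then $\gamma=1$, the class in the hypothesis is $\frac1nL_1$, and $I_{\mu_J}=G\ge\frac VnJ$ by (7). So Theorem A holds here with no work.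

*The case $M=\mathbb P^1\times\mathbb P^1$, $L_1=\mathcal O(1,1)$, $L_2=\mathcal O(a,b)$.* Let $\omega_1,\omega_2$ be pullbacks of the Fubini–Study form of mass $1$; take $\omega=\omega_1+\omega_2$, $\chi=a\omega_1+b\omega_2$. Then $V=2$, $\gamma=\frac{a+b}2$, and $\gamma L_1-\frac12L_2=\frac12\mathcal O(b,a)$. The hypothesis says $a>0$ and $b>0$.

Test potentials $\varphi=u$ pulled back from the first factor. Then $\omega_\varphi=(\omega_1+dd^cu)+\omega_2$, and
$$2\chi\wedge\omega_\varphi-2\gamma\omega_\varphi^2=2a\,\omega_1\wedge\omega_2+2b(\omega_1+dd^cu)\wedge\omega_2-2(a+b)(\omega_1+dd^cu)\wedge\omega_2=-2a\,dd^cu\wedge\omega_2 .$$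
Integrating, $I_{\mu_J}(u)=a\,D(u)$ with $D(u)=\int_{\mathbb P^1}i\partial u\wedge\bar\partial u$. In (6), $a_0=a_1=D(u)$, so $2J=D(u)$ and $I_{\mu_J}(u)=2a\,J(u)$. The second factor gives $2bJ$ in the same way.

The energy $D$ is unbounded on these potentials. In the affine coordinate $z$, $\omega_1=\frac1{2\pi}dd^c\log(1+|z|^2)$. For $\tau=e^{-t}$, $t>0$, let $u=\frac1{2\pi}\bigl(\log(\tau+|z|^2)-\log(1+|z|^2)\bigr)$, so that $\omega_1+dd^cu=\frac1{2\pi}dd^c\log(\tau+|z|^2)$ is the pullback of $\omega_1$ by $z\mapsto\zeta=z/\sqrt\tau$. Now $D(u)=\int u\,\omega_1-\int u\,(\omega_1+dd^cu)$. The first integral is bounded, as $0\ge u\ge\frac1{2\pi}(\log|z|^2-\log(1+|z|^2))$. In the second, $-u=\frac1{2\pi}\bigl(t-\log(1+|\zeta|^2)+\log(1+\tau|\zeta|^2)\bigr)\ge\frac1{2\pi}(t-\log(1+|\zeta|^2))$, so $D(u)\ge\frac t{2\pi}-O(1)$.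

So if $a<0$ or $b<0$, $I_{\mu_J}$ is unbounded below; if one of them is $0$, it is not proper. On this surface the hypothesis cannot be relaxed, in agreement with Theorem B.

## 4. The normalized functional $F_\alpha$ and straight segments

**Step 1: choice of $\chi$.** The purpose is to bring the positivity hypothesis into the derivative. Replacing $\chi$ by $\chi+dd^cf$ adds $\int\dot\varphi\,n\,dd^cf\wedge\omega_\varphi^{n-1}=\int f\,n\,dd^c\dot\varphi\wedge\omega_\varphi^{n-1}$ to the derivative, hence adds $\int f(\omega_\varphi^n-\omega^n)$ to $I_{\mu_J}$. This is bounded by $2V\sup|f|$. So let $\eta$ be a Kähler form in $\gamma L_1-\frac{n-1}nL_2$ and take $\chi=\frac n{n-1}(\gamma\omega-\eta)$. With $\alpha:=\eta/\gamma>0$,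
$$n\chi\wedge\omega_\varphi^{n-1}-n\gamma\omega_\varphi^n=\frac{n\gamma}{n-1}\,\nu_\alpha(\varphi),\qquad \nu_\alpha(\varphi):=n\,\omega\wedge\omega_\varphi^{n-1}-(n-1)\,\omega_\varphi^n-n\,\alpha\wedge\omega_\varphi^{n-1}. \tag{8}$$
Let $F_\alpha(0)=0$, $dF_\alpha=\int\dot\varphi\,\nu_\alpha(\varphi)$. Then $I_{\mu_J}=\frac{n\gamma}{n-1}F_\alpha$ up to a bounded term. Since $[\eta]\cdot L_1^{n-1}=\gamma V/n$,
$$n[\alpha]\cdot L_1^{n-1}=V,\qquad\text{equivalently}\qquad\int_M\nu_\alpha=nV-(n-1)V-V=0. \tag{9}$$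
So $F_\alpha(\varphi+c)=F_\alpha(\varphi)$. The three positive measures in $\nu_\alpha$ have masses $nV$, $(n-1)V$, $V$. Integrating along segments,
$$|F_\alpha(u)-F_\alpha(v)|\le2nV\,\|u-v\|_\infty,\qquad |E(u)-E(v)|\le V\,\|u-v\|_\infty . \tag{10}$$

**Main Proposition.** If $\alpha>0$ is a closed real $(1,1)$-form with $n[\alpha]L_1^{n-1}=V$, there is $C$ with $F_\alpha(\varphi)\ge-C\,(1+\log(1+J(\varphi)))$ on $\mathcal H$.

This allows a logarithmic loss and contains no positive multiple of $J$. The next step shows that this is enough, because the condition $\alpha>0$ is open.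

**Step 2: the Main Proposition implies Theorem A.** For small $\varepsilon>0$ put $c=1-\frac{n\varepsilon}{n-1}>0$ and $\alpha'=c^{-1}\bigl(\alpha-\frac\varepsilon{n-1}\omega\bigr)>0$. Then
$$\nu_\alpha=\varepsilon\bigl(n\,\omega\wedge\omega_\varphi^{n-1}-n\,\omega_\varphi^n\bigr)+c\,\nu_{\alpha'}.$$
Indeed, on the right the coefficient of $n\,\omega\wedge\omega_\varphi^{n-1}$ is $\varepsilon+c+\frac\varepsilon{n-1}=1$, that of $\omega_\varphi^n$ is $-n\varepsilon-(n-1)c=-(n-1)$, and that of $n\,\alpha\wedge\omega_\varphi^{n-1}$ is $-1$. Also $n[\alpha']L_1^{n-1}=c^{-1}(V-\frac{n\varepsilon}{n-1}V)=V$, so the Main Proposition applies to $\alpha'$. Therefore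
$$F_\alpha=\varepsilon G+cF_{\alpha'}\ \ge\ \frac{\varepsilon V}nJ-C\bigl(1+\log(1+J)\bigr)\ \ge\ \delta'J-C',\qquad\delta'>0, \tag{11}$$
by (7). Hence $I_{\mu_J}\ge\delta J-C$ with $\delta>0$.

**Step 3: the case $L_2=K_M$.** Let $\mathrm{Ric}(\omega)=-dd^c\log\omega^n$ and $H(\varphi)=\int\log(\omega_\varphi^n/\omega^n)\,\omega_\varphi^n$. By Jensen, $H=-\int\log(\omega^n/\omega_\varphi^n)\,\omega_\varphi^n\ge-V\log1=0$. Differentiating, and using $\int n\,dd^c\dot\varphi\wedge\omega_\varphi^{n-1}=0$,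
$$dH=\int\log\frac{\omega_\varphi^n}{\omega^n}\;n\,dd^c\dot\varphi\wedge\omega_\varphi^{n-1}=\int\dot\varphi\,n\,(\mathrm{Ric}(\omega)-\mathrm{Ric}(\omega_\varphi))\wedge\omega_\varphi^{n-1}.$$
Take $\chi=-\frac1{2\pi}\mathrm{Ric}(\omega)\in c_1(K_M)$. Then $\frac1{2\pi}H+I_{\mu_J}$ has differential
$$\int\dot\varphi\Bigl(-\frac n{2\pi}\mathrm{Ric}(\omega_\varphi)\wedge\omega_\varphi^{n-1}-n\gamma\,\omega_\varphi^n\Bigr),$$
which is $-\frac1{2\pi}\int\dot\varphi\,(S-\bar S)\,\omega_\varphi^n$ with $S\,\omega_\varphi^n=n\,\mathrm{Ric}(\omega_\varphi)\wedge\omega_\varphi^{n-1}$ and $\bar S=-2\pi n\gamma$ the average of $S$. So it is the Mabuchi functional up to a positive factor and an additive constant. As $H\ge0$, coercivity of $I_{\mu_J}$ gives coercivity of the Mabuchi functional.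

It remains to prove the Main Proposition. Before using the path, let us see what a straight segment gives for $n=2$. Let $\sup\varphi=0$ and $\omega_r=\omega+r\,dd^c\varphi$. Since $2\omega\wedge\omega_r-\omega_r^2=\omega^2-r^2(dd^c\varphi)^2$, integrating $\int\varphi\,\nu_\alpha(r\varphi)$ over $r\in[0,1]$ gives
$$F_\alpha(\varphi)=\int\varphi\,(\omega^2-2\alpha\wedge\omega)-\tfrac13\int\varphi\,(dd^c\varphi)^2-\int\varphi\,\alpha\wedge dd^c\varphi .$$
By Stokes and $dd^c\varphi=\omega_\varphi-\omega$,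
$$F_\alpha(\varphi)=\int\varphi\,(\omega^2-2\alpha\wedge\omega)+\int\alpha\wedge i\partial\varphi\wedge\bar\partial\varphi+\tfrac13(a_0-a_1),\qquad a_1=\int i\partial\varphi\wedge\bar\partial\varphi\wedge\omega .$$
The first term is bounded, since $\int(-\varphi)\omega^2\le C_1$. The only bad term is $-\frac13a_1$, and the second term absorbs it if $\alpha\ge\frac13\omega$. That is where this approach stops: the hypothesis gives only $\alpha>0$. On $\mathbb P^1\times\mathbb P^1$ with $L_2=\mathcal O(1,3)$ we have $[\alpha]=\frac14\mathcal O(3,1)$, and $[\alpha]-\frac13L_1=\mathcal O(\frac5{12},-\frac1{12})$ has negative degree on the curves $\{pt\}\times\mathbb P^1$. So no choice of $\alpha$ in its class satisfies $\alpha\ge\frac13\omega$, although $\mathcal O(1,3)$ satisfies the hypothesis of Theorem A.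

## 5. A pointwise inequality comparing three positive forms

Along the path we shall meet $\int w\,\nu_\alpha$, in which $n\,\omega\wedge p^{n-1}$ must dominate $(n-1)p^n+n\,\alpha\wedge p^{n-1}$ after integration. The next lemma produces both kinds of terms at once.

**Lemma 1.** Let $p,\omega',\alpha$ be positive $(1,1)$-forms at a point and $r=\dfrac{\alpha\wedge p^{n-1}}{\alpha\wedge\omega'^{\,n-1}}$. Then
$$n\,\omega'\wedge p^{n-1}\ \ge\ r\,\omega'^{\,n}+(n-1)\,r^{-1/(n-1)}\,p^n. \tag{12}$$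

**Proof.** Choose a basis with $\omega'=\mathrm{Id}$ and $p=\mathrm{diag}(p_i)$, and let $a_i>0$ be the diagonal entries of $\alpha$. Put $\pi=\prod_jp_j$, $\hat p_i=\pi/p_i$. After division by $\omega'^{\,n}$, the forms $n\,\omega'\wedge p^{n-1}$, $p^n$, $n\,\alpha\wedge p^{n-1}$ and $n\,\alpha\wedge\omega'^{\,n-1}$ become $\sum_i\hat p_i$, $\pi$, $\sum_ia_i\hat p_i$ and $\sum_ia_i$. So $r=\sum a_i\hat p_i/\sum a_i$ is a weighted average of the $\hat p_i$. As $\prod_j\hat p_j=\pi^{n-1}$, AM–GM for the $n-1$ numbers $\hat p_j$, $j\ne i$, gives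
$$\sum_j\hat p_j\ \ge\ \hat p_i+(n-1)\Bigl(\frac{\pi^{n-1}}{\hat p_i}\Bigr)^{1/(n-1)}=\hat p_i+(n-1)\,\pi\,\hat p_i^{-1/(n-1)}\qquad\text{for each }i .$$
The function $x\mapsto x+(n-1)\pi x^{-1/(n-1)}$ is convex on $(0,\infty)$. Averaging over $i$ with weights $a_i/\sum_ka_k$ and using Jensen gives $\sum_j\hat p_j\ge r+(n-1)\pi r^{-1/(n-1)}$. $\square$

For instance, let $n=2$, $\omega'=\mathrm{Id}$, $p=\mathrm{diag}(p_1,p_2)$, $\alpha=\mathrm{Id}$. Then $r=\frac{p_1+p_2}2$, and (12) says $p_1+p_2\ge\frac{p_1+p_2}2+\frac{2p_1p_2}{p_1+p_2}$, which is $(p_1-p_2)^2\ge0$.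

## 6. Masses and energy along the path

We return to the path of Section 1, with $\sup\varphi=0$. This section collects what is needed about the sizes of $\mu_1,\mu_2$ and writes $F_\alpha(\varphi)$ as an integral over the path.

**Step 1: evolution of the masses.** We have $|\mu_1|+|\mu_2|=V$, and $|\mu_1|\le e^\sigma V$ by (3). Also $\partial_\sigma\mu_1=\dot\psi\mu_1=(1-w)\mu_1$. Integrating (2) over $M$ in its two forms,
$$\frac d{d\sigma}|\mu_1|=\int(1-w)\mu_1=\int w\,\mu_2,\qquad \frac d{d\sigma}E(\psi_\sigma)=\int\dot\psi\,p^n=|\mu_2|. \tag{13}$$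
So $|\mu_1|$ increases and $|\mu_2|$ decreases. By (4), $|\mu_1|\to V$ as $\sigma\to+\infty$.

**Step 2: the time integral of $|\mu_2|$ is controlled by the energy.** As $\sigma\to+\infty$, $E(\psi_\sigma)\to E(0)=0$ by (4) and (10); so $\int_0^\infty|\mu_2|\,d\sigma=-E(\psi_0)$. Moreover $\frac d{d\sigma}E(\psi_\sigma-\sigma)=|\mu_2|-V=-|\mu_1|$, so $E(\psi_{-N}+N)=E(\psi_0)+\int_{-N}^0|\mu_1|\,d\sigma$. Letting $N\to\infty$ (again (4), (10)),
$$E(\varphi)=E(\psi_0)+\int_{-\infty}^0|\mu_1|\,d\sigma\le E(\psi_0)+V\int_{-\infty}^0e^\sigma d\sigma=E(\psi_0)+V .$$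
Hence
$$\int_0^\infty|\mu_2|\,d\sigma\ \le\ V-E(\varphi). \tag{14}$$

**Step 3: discrete increments.** For $j\in\mathbb Z$ put $y_j=e^{\psi_j}$, $f_j=y_{j+1}-y_j$ and $m_j=\int f_j\,\omega^n$. Since $\psi$ increases and $\psi\le0$, we have $0<f_j\le1$. Writing $|\mu_i(j)|$ for $|\mu_i|$ at $\sigma=j$,
$$m_j=|\mu_1(j+1)|-|\mu_1(j)|,\qquad \sum_{j\in\mathbb Z}m_j=V .$$

**Step 4: $F_\alpha$ as a path integral.** Write $\nu=\nu_\alpha(\psi_\sigma)$. Since $\int\nu=0$ by (9), we may replace $-\dot\psi$ by $w=1-\dot\psi$: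
$$F_\alpha(\psi_{-N})-F_\alpha(\psi_N)=-\int_{-N}^N d\sigma\int_M\dot\psi\,\nu=\int_{-N}^N d\sigma\int_M w\,\nu. \tag{15}$$
Since $F_\alpha(\psi_{-N})=F_\alpha(\psi_{-N}+N)$, (4) and (10) show that the left side tends to $F_\alpha(\varphi)-F_\alpha(0)=F_\alpha(\varphi)$ as $N\to\infty$.

So it suffices to bound $\int_j^{j+1}d\sigma\int w\,\nu$ from below for each $j$, with losses whose sum we can control.

## 7. One unit block and the choice of a reference metric

Fix $j$. In this section all $\sigma$-integrals are over $[j,j+1]$. Put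
$$B_\sigma=w\,n\,\alpha\wedge p^{n-1}>0,\quad \bar B=\int B_\sigma\,d\sigma,\quad b=|\bar B|,\quad q=\frac{p^n}{\omega^n},\quad X=\int w\,q^{\frac{n-1}n}d\sigma,\quad \kappa=X^{\frac n{n-1}}\omega^n,\quad k_0=|\kappa|.$$
Both $\bar B$ and $\kappa$ are smooth positive volume forms. By (9) and $0<w<1$, $0<b\le V$.

**Step 1: bounds for $k_0$ and for the mass of $w\,p^n$.** The purpose is to see that $k_0$ and $\int d\sigma\int w\,p^n$ agree with $|\mu_1(j)|$ up to multiples of $m_j$, in the direction needed. By Jensen on the unit interval, $X^{n/(n-1)}\le\int w^{n/(n-1)}q\,d\sigma\le\int q\,d\sigma$, so $k_0\le V$. From below, $q\ge\mu_1/\omega^n=e^{\psi_\sigma}\ge y_j$, and $\int w\,d\sigma=1-\delta$ with $\delta=\psi_{j+1}-\psi_j\in(0,1)$. As $\frac n{n-1}\le2$,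
$$X^{\frac n{n-1}}\ge y_j(1-\delta)^{\frac n{n-1}}\ge y_j(1-\delta)^2\ge y_j-2y_j\delta\ge y_j-2f_j,$$
using $y_j\delta\le y_j(e^\delta-1)=f_j$. Integrating against $\omega^n$,
$$|\mu_1(j)|-2m_j\ \le\ k_0\ \le\ V. \tag{16}$$
Next, $w\,p^n\le\mu_1+w\mu_2$. Since $|\mu_1|$ increases, and $\int d\sigma\int w\mu_2=m_j$ by (13),
$$\int d\sigma\int_M w\,p^n\ \le\ \bigl(|\mu_1(j)|+m_j\bigr)+m_j=|\mu_1(j)|+2m_j. \tag{17}$$

So the two negative terms of $\int d\sigma\int w\,\nu$ cost at most $(n-1)(|\mu_1(j)|+2m_j)$ and exactly $b$. We need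
$$\int d\sigma\int w\,n\,\omega\wedge p^{n-1}\ \ge\ b+(n-1)k_0-(\text{small}).$$
The obvious try is Lemma 1 with $\omega'=\omega$. With $\beta=n\,\alpha\wedge\omega^{n-1}$ its first term integrates to $\int\frac{\omega^n}\beta\,\bar B$, to be compared with $b=\int\bar B$. But the function $\beta/\omega^n$, the trace of $\alpha$, has only *average* $1$, and we do not know where $\bar B$ puts its mass; if that is where the trace exceeds $1$, the term is less than $b$. One can change $\alpha$ in its class so that its trace is constant, but nothing then guarantees $\alpha>0$, which Lemma 1 needs.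

The way past this is to let the reference metric depend on the block: take $\omega'\in[\omega]$ with $\omega'^{\,n}=g$ prescribed by Yau's theorem, $g$ built from $\bar B$ and $\kappa$. We then have no formula for $\beta=n\,\alpha\wedge\omega'^{\,n-1}$, but we know its mass, and that suffices. In a caricature with no $\kappa$ and $b=V$, choose $g=\bar B$; with $\rho=\beta/\bar B$, so that $\int\rho\bar B=V$, the first term is $\int\bar B/\rho\ge\int(2-\rho)\bar B=2V-V=b$.

**Step 2: the inequality for an arbitrary reference volume.** Let $g>0$ be any smooth volume form of mass $V$. By Yau, let $\omega'=\omega+dd^c\phi_j>0$ with $\omega'^{\,n}=g$, $\sup\phi_j=0$. Put $\beta=n\,\alpha\wedge\omega'^{\,n-1}$, so $|\beta|=V$ by (9), and $\rho:=\beta/\bar B>0$. Let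
$$\Phi_j=\int d\sigma\int_M w\,n\,\omega'\wedge p^{n-1}.$$
In Lemma 1, $wr=B_\sigma/\beta$, and $w\,r^{-1/(n-1)}=w^{n/(n-1)}(\beta/B_\sigma)^{1/(n-1)}$. Multiplying (12) by $w$,
$$w\,n\,\omega'\wedge p^{n-1}\ \ge\ \frac{B_\sigma}\beta\,g+(n-1)\,w^{\frac n{n-1}}\Bigl(\frac\beta{B_\sigma}\Bigr)^{\frac1{n-1}}p^n .$$
Here $g$ and $\beta$ do not depend on $\sigma$. The first term integrates in $\sigma$ to $\frac{\bar B}\beta g=g/\rho$. For the second, use densities with respect to $\omega^n$ and Hölder with exponents $\frac n{n-1}$ and $n$: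
$$X=\int\Bigl[w^{\frac n{n-1}}\,q\,B_\sigma^{-\frac1{n-1}}\Bigr]^{\frac{n-1}n}B_\sigma^{\frac1n}\,d\sigma\ \le\ \Bigl(\int w^{\frac n{n-1}}\,q\,B_\sigma^{-\frac1{n-1}}d\sigma\Bigr)^{\frac{n-1}n}\bar B^{\frac1n},$$
that is, $\int w^{\frac n{n-1}}qB_\sigma^{-\frac1{n-1}}d\sigma\ge X^{\frac n{n-1}}\bar B^{-\frac1{n-1}}$. Multiplying by $(n-1)\beta^{1/(n-1)}$ and integrating over $M$,
$$\Phi_j\ \ge\ \int_M\frac g\rho+(n-1)\int_M\rho^{\frac1{n-1}}\,\kappa,\qquad \int_M\rho\,\bar B=V. \tag{18}$$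

**Step 3: choosing $g$.** The function $\rho$ depends on $g$ in a way we cannot compute. We look for $g$ such that (18) gives the desired bound for *every* $\rho>0$ with $\int\rho\bar B=V$. Let $c=V/b\ge1$; the constraint says that $\rho$ has $\bar B$-average $c$. Try $g=A\bar B+A'\kappa$ and use inequalities that are sharp at $\rho=c$. For the $\kappa$-part, $\frac{A'}\rho+(n-1)\rho^{1/(n-1)}$ is smallest where $A'=\rho^{n/(n-1)}$, which suggests $A'=c^{n/(n-1)}$. The mass condition then fixes $A$. This works as long as $A\ge0$.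

**Lemma 2.** $g$ can be chosen, depending only on $\bar B$ and $\kappa$, so that $\Phi_j\ge b+(n-1)k_0$.

**Proof.** *Case 1: $b^n\ge Vk_0^{n-1}$.* Put $k=\frac1c-c^{-\frac{n-2}{n-1}}\frac{k_0}b$. Then $k\ge0$ if and only if $b\ge c^{1/(n-1)}k_0$, i.e. $b^{n-1}\ge\frac Vb k_0^{n-1}$; so $k\ge0$. Let
$$g=c^2k\,\bar B+c^{\frac n{n-1}}\kappa>0 .$$
Since $2-\frac{n-2}{n-1}=\frac n{n-1}$, its mass is $c^2kb+c^{\frac n{n-1}}k_0=cb-c^{\frac n{n-1}}k_0+c^{\frac n{n-1}}k_0=cb=V$. We use $c^2/\rho\ge2c-\rho$, and AM–GM for the number $c^{\frac n{n-1}}\rho^{-1}$ together with $n-1$ copies of $\rho^{\frac1{n-1}}$, whose product is $c^{\frac n{n-1}}$: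
$$c^{\frac n{n-1}}\rho^{-1}+(n-1)\rho^{\frac1{n-1}}\ge n\,c^{\frac1{n-1}} .$$
Then (18) gives
$$\Phi_j\ge k\Bigl(2cb-\int\rho\,\bar B\Bigr)+n\,c^{\frac1{n-1}}k_0=kcb+n\,c^{\frac1{n-1}}k_0 .$$
As $kcb=b-c^{\frac1{n-1}}k_0$, the right side is $b+(n-1)c^{\frac1{n-1}}k_0\ge b+(n-1)k_0$.

*Case 2: $b^n<Vk_0^{n-1}$.* Let $g=(V/k_0)\kappa$, of mass $V$. By AM–GM, $\frac V{k_0}\rho^{-1}+(n-1)\rho^{\frac1{n-1}}\ge n(V/k_0)^{1/n}$. So $\Phi_j\ge nV^{\frac1n}k_0^{\frac{n-1}n}\ge b+(n-1)k_0$, because $b<V^{\frac1n}k_0^{\frac{n-1}n}$ by assumption and $k_0\le V^{\frac1n}k_0^{\frac{n-1}n}$ by $k_0\le V$. $\square$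

**Step 4: returning from $\omega'$ to $\omega$.** We must pay for the replacement of $\omega$ by $\omega'$. Choose $g$ as in Lemma 2. We have $\omega=\omega'-dd^c\phi_j$ with $\phi_j$ independent of $\sigma$, and $dd^cw=-dd^c\dot\psi$. By Stokes and (2),
$$\int d\sigma\int w\,n\,\omega\wedge p^{n-1}=\Phi_j-\int d\sigma\int\phi_j\,n\,dd^cw\wedge p^{n-1}=\Phi_j+\int d\sigma\int\phi_j\bigl[(1-w)\mu_1-w\mu_2\bigr].$$
As $\phi_j\le0$, the part $-\phi_jw\mu_2$ is $\ge0$ and may be dropped. As $(1-w)\mu_1=\partial_\sigma\mu_1$, we have $\int(1-w)\mu_1\,d\sigma=f_j\,\omega^n$. So the last term is $\ge\int\phi_jf_j\,\omega^n$. With Lemma 2, (17) and then (16),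
$$\int_j^{j+1}d\sigma\int w\,\nu\ \ge\ b+(n-1)k_0+\int\phi_jf_j\,\omega^n-(n-1)\bigl(|\mu_1(j)|+2m_j\bigr)-b\ \ge\ -4(n-1)m_j-\int(-\phi_j)f_j\,\omega^n. \tag{19}$$

The loss in this block involves only the small measure $f_j\,\omega^n$ of mass $m_j$. This is why $\phi_j$ had to be constant in $\sigma$ on a block.

## 8. Summing the blocks: entropy and the logarithm of $J$

**Step 1: the cost of $\phi_j$.** We know nothing about $\phi_j$ except $\phi_j\in\mathcal H$ and $\sup\phi_j=0$, but exponential integrability is uniform over such functions. By Jensen for the probability measure $f_j\omega^n/m_j$, and $f_j\le1$,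
$$\frac a{m_j}\int(-\phi_j)f_j\,\omega^n\ \le\ \log\Bigl(\frac1{m_j}\int e^{-a\phi_j}f_j\,\omega^n\Bigr)\ \le\ \log\frac{C_0}{m_j},$$
and $\log(C_0/m_j)\ge0$ because $m_j\le V\le C_0$. Summing (19) over $-N\le j<N$ and letting $N\to\infty$ in (15),
$$F_\alpha(\varphi)\ \ge\ -4(n-1)V-\frac1a\sum_{j\in\mathbb Z}m_j\log\frac{C_0}{m_j}. \tag{20}$$

**Step 2: entropy against first moment.** Put $\pi_j=m_j/V$, so $\sum\pi_j=1$ and $\log\frac{C_0}{m_j}=\log\frac{C_0}V+\log\frac1{\pi_j}$. The entropy of $(\pi_j)$ is controlled by its first moment as follows. Let $q_j=c_*(1+|j|)^{-2}$ with $c_*$ such that $\sum q_j=1$. Gibbs' inequality and then Jensen for the concave logarithm give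
$$\sum\pi_j\log\frac1{\pi_j}\ \le\ \sum\pi_j\log\frac1{q_j}=\log\frac1{c_*}+2\sum\pi_j\log(1+|j|)\ \le\ \log\frac1{c_*}+2\log\Bigl(1+\sum|j|\pi_j\Bigr). \tag{21}$$

**Step 3: the first moment is at most $J+C$.** For positive $j$, since $\sum_{j\ge i}m_j=V-|\mu_1(i)|=|\mu_2(i)|$ and $|\mu_2|$ decreases,
$$\sum_{j\ge1}j\,m_j=\sum_{i\ge1}|\mu_2(i)|\le\int_0^\infty|\mu_2|\,d\sigma\le V-E(\varphi)$$
by (14). For $j\le-1$, $m_j\le|\mu_1(j+1)|\le e^{j+1}V$, so $\sum_{j\le-1}|j|m_j\le V\sum_{l\ge1}l\,e^{1-l}=V(1-e^{-1})^{-2}\le3V$. Finally $-E(\varphi)=VJ(\varphi)-\int\varphi\,\omega^n\le VJ(\varphi)+C_1$. Altogether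
$$\sum_j|j|\,\pi_j\ \le\ J(\varphi)+4+\frac{C_1}V .$$

**Step 4: conclusion.** Insert this into (21) and (20). Since $\log(1+J+C)\le\log(1+J)+\log(1+C)$,
$$F_\alpha(\varphi)\ \ge\ -C\bigl(1+\log(1+J(\varphi))\bigr),$$
with $C$ depending on $n,V,a,C_0,C_1$ but not on $\varphi$. Both $F_\alpha$ and $J$ are invariant under adding constants, so the normalization $\sup\varphi=0$ is harmless. This proves the Main Proposition, and with Section 4 it proves Theorem A. $\square$

## 9. Sharpness: twisting by $L_1$, and curves on surfaces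

**Proof of Theorem B, Part 1.** Write $I_{L_2}$ for the functional of $(L_1,L_2)$ with form $\chi$. Since $G$ is the functional of the form $\omega$, for real $s$ we have $I_{L_2}-sG=I_{L_2-sL_1}$, with form $\chi-s\omega$ and slope $\gamma-s$. Moreover
$$(\gamma-s)L_1-\tfrac{n-1}n(L_2-sL_1)=\tfrac1n\bigl(n\gamma L_1-(n-1)L_2-sL_1\bigr).$$
The set defining $s_*$ contains all very negative $s$, is closed under decreasing $s$ (adding a positive multiple of $L_1$ keeps a class Kähler), and is bounded above by $\gamma$ (intersect with $L_1^{n-1}$). So for $s<s_*$ the class above is Kähler, and Theorem A for $L_2-sL_1$ gives $I_{L_2}-sG\ge\delta J-C_s\ge-C_s$. $\square$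

For Part 2 let $n=2$, $M$ projective, $L_1$ ample, $L_2\in NS(M)\otimes\mathbb R$.

**Claim.** If $I_{L_2}$ is bounded below, then $(2\gamma L_1-L_2)\cdot C\ge0$ for every irreducible curve $C$.

**The Claim implies Part 2.** By Part 1 the supremum in question is $\ge s_*$. Conversely let $I_{L_2}\ge sG-C'$. Then $I_{L_2-sL_1}$ is bounded below. The Claim for $L_2-sL_1$, whose slope is $\gamma-s$, shows that $2(\gamma-s)L_1-(L_2-sL_1)=2\gamma L_1-L_2-sL_1$ is non-negative on all curves. As it lies in $NS(M)\otimes\mathbb R$, it is nef. For $s'<s$ the class $2\gamma L_1-L_2-s'L_1$ is nef plus ample, hence ample by Kleiman, hence Kähler. So $s\le s_*$.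

If $I_{\mu_J}\ge\delta J-C'$ with $\delta>0$, then $J\ge G/(2V)$ by (7) gives $I_{\mu_J}\ge\frac\delta{2V}G-C'$, so $s_*\ge\frac\delta{2V}>0$. For $0<s<s_*$ the class $2\gamma L_1-L_2-sL_1$ is Kähler, hence nef; adding the ample class $sL_1$ shows that $2\gamma L_1-L_2$ is ample. The converse is Theorem A, since $\gamma L_1-\frac12L_2=\frac12(2\gamma L_1-L_2)$.

**Proof of the Claim.** We test $I_{L_2}$ on potentials that concentrate along $C$, as in Section 3.

**Step 1: the test potentials.** Let $s_C\in H^0(\mathcal O(C))$ be the defining section, with a Hermitian metric such that $|s_C|\le1$ and curvature form $\theta\in2\pi c_1(\mathcal O(C))$. For $t\ge1$ put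
$$\tau=e^{-t},\qquad v=v_t=\log(|s_C|^2+\tau),\qquad x=|s_C|^2/\tau .$$
In a local frame, $|s_C|^2=|f|^2e^{-u}$ with $\theta=dd^cu$; with $\nabla s_C$ given by $\partial f-f\partial u$, direct differentiation gives
$$dd^c|s_C|^2=i\nabla s_C\wedge\overline{\nabla s_C}-|s_C|^2\theta,\qquad i\partial|s_C|^2\wedge\bar\partial|s_C|^2=|s_C|^2\,i\nabla s_C\wedge\overline{\nabla s_C},$$
where $i\nabla s_C\wedge\overline{\nabla s_C}$ is contracted with the metric. From $dd^c\log F=\frac{dd^cF}F-\frac{i\partial F\wedge\bar\partial F}{F^2}$ with $F=|s_C|^2+\tau$,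
$$dd^cv=R-\frac x{1+x}\theta,\qquad R=\frac{\tau\,i\nabla s_C\wedge\overline{\nabla s_C}}{(|s_C|^2+\tau)^2}\ge0,\qquad i\partial v\wedge\bar\partial v=xR. \tag{22}$$
Choose $K>0$ with $\theta\le K\omega$. Then $P:=dd^cv+K\omega\ge0$, so $\omega+\epsilon\,dd^cv\ge(1-\epsilon K)\omega$, and $\varphi_t:=\epsilon v_t\in\mathcal H$ for $0<\epsilon<1/K$. Since $\log|s_C|^2\le v\le\log2$ and $v\ge-t$, we have $\int|v_t|\,\omega^2=O(1)$ and $|v_t|\le t$. Here $O(1)$ and $o(t)$ refer to $t\to\infty$.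

**Step 2: expansion of the functional.** Integrate (5) along $r\mapsto r\varphi_t$, $r\in[0,1]$, and put $\zeta=\chi-2\gamma\omega$:
$$I_{L_2}(\varphi_t)=2\int\varphi_t\,\chi\wedge\omega-2\gamma\int\varphi_t\,\omega^2+\epsilon^2\int v\,dd^cv\wedge\zeta-\frac{2\gamma}3\epsilon^3\int v\,(dd^cv)^2 .$$
The first two terms are $O(1)$. For the last, $(dd^cv)^2=P^2-2K\omega\wedge P+K^2\omega^2$ has total variation at most $K^2V+2K^2V+K^2V=4K^2V$, since $P\ge0$ lies in the class $K[\omega]$. As $|v|\le t$, the last term is at most $C_2\epsilon^3t$ in absolute value, with $C_2$ independent of $\epsilon,t$.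

**Step 3: the quadratic term.** We show that it grows like $t$ with the expected coefficient. Put $y=v+t=\log(1+x)\ge0$. First we prove $\int yR\wedge\omega=O(1)$. Let $\Psi$ have derivative $\Psi'(y)=\int_0^y(1+u)e^{-u}du\in[0,2]$. By (22), $dd^c\Psi(y)=\Psi'\bigl(R-\frac x{1+x}\theta\bigr)+\Psi''xR$. Since $\int dd^c\Psi(y)\wedge\omega=0$,
$$\int(\Psi'+x\Psi'')\,R\wedge\omega=\int\Psi'\,\frac x{1+x}\,\theta\wedge\omega=O(1).$$
Now $x\Psi''=(e^y-1)(1+y)e^{-y}=y+\bigl(1-(1+y)e^{-y}\bigr)\ge y$, and $\Psi'\ge0$. So $\int yR\wedge\omega=O(1)$. As $-C_3\,\omega\le\zeta\le C_3\,\omega$ for some constant $C_3$ and $R\ge0$, also $\int yR\wedge\zeta=O(1)$.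

Since $\zeta$ is closed, $\int dd^cv\wedge\zeta=0$, so by (22) $\int R\wedge\zeta=\int\frac{|s_C|^2}{|s_C|^2+\tau}\,\theta\wedge\zeta$. The factor lies in $[0,1]$ and tends to $1$ off $C$. By dominated convergence,
$$\int R\wedge\zeta\ \to\ \int\theta\wedge\zeta=2\pi[\zeta]\cdot C=2\pi(L_2-2\gamma L_1)\cdot C .$$
Write $v=y-t$ in front of $R$:
$$\int v\,dd^cv\wedge\zeta=-t\int R\wedge\zeta+\int yR\wedge\zeta-\int v\,\frac x{1+x}\,\theta\wedge\zeta=2\pi t\,(2\gamma L_1-L_2)\cdot C+o(t),$$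
where the last integral is $O(1)$ because $\int|v|\,\omega^2=O(1)$.

**Step 4: contradiction.** For fixed $\epsilon$,
$$I_{L_2}(\varphi_t)\ \le\ 2\pi\epsilon^2t\,(2\gamma L_1-L_2)\cdot C+C_2\epsilon^3t+o(t).$$
If $(2\gamma L_1-L_2)\cdot C<0$, fix $\epsilon<1/K$ with $C_2\,\epsilon<2\pi\,|(2\gamma L_1-L_2)\cdot C|$. Letting $t\to\infty$ gives $I_{L_2}(\varphi_t)\to-\infty$, contradicting boundedness below. This proves the Claim, and with it Theorem B. $\square$
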